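# Spheres in the Cayley graph of a commutator subgroup

Throughout, $[a,b]=aba^{-1}b^{-1}$. Loops are composed from left to right.

## 1. A polygon of commutators over $F\times\mathbb Z$

Let $F$ be the free group on $p_1,q_1,\dots,p_L,q_L$ with $L\ge2$. Put $y_i=[p_i,q_i]$ and $u=y_1y_2\cdots y_L$. Add one more free generator $\tau$, so that we work in $E_0=F*\langle\tau\rangle$. For $b\in F$ let $x_b=\tau b\tau^{-1}b^{-1}$.

The element $x_u$ is a single commutator, $x_u=[\tau,u]$. There is also a longer way to write it. From
$$x_{bb'}=\tau b\tau^{-1}\cdot\tau b'\tau^{-1}b'^{-1}\cdot b^{-1}=(\tau b\tau^{-1})\,x_{b'}\,(\tau b\tau^{-1})^{-1}\,x_b$$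
we get, peeling off one factor at a time, $x_u=n_1n_2\cdots n_L$, where $n_{L+1-k}$ is the conjugate of $x_{y_k}$ by $\tau y_1\cdots y_{k-1}\tau^{-1}$. For $L=2$ this reads $n_1=(\tau y_1\tau^{-1})[\tau,y_2](\tau y_1\tau^{-1})^{-1}$ and $n_2=[\tau,y_1]$.

Draw the graph whose vertices are the elements of $E_0'$, with an edge from $g$ to $gs$ for every commutator $s$. The points $p_j^*=n_1\cdots n_j$ are the corners of a closed polygon
$$1=p_0^*,\ p_1^*,\ \dots,\ p_L^*=x_u,\ 1$$
with $L+1$ sides. Each side is a single edge, because a conjugate of a commutator is a commutator.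

Now make $\tau$ central, that is, pass to $G_0=F\times\langle\tau\rangle$. Every $x_b$ becomes $1$, so the whole polygon collapses to the vertex $1$. Suppose we had filled the polygon upstairs by a triangulated disc whose triangles have bounded size. Pushed down to $G_0'$, this disc has its boundary collapsed to a point. It has become a $2$-sphere made of triangles of bounded size.

In this example the sphere can be taken to be constant. Indeed $n_{j+1}\cdots n_L=x_{y_1\cdots y_{L-j}}$, so
$$p_j^*=x_u\,(x_{y_1\cdots y_{L-j}})^{-1}=[\tau,u]\,[\,y_1\cdots y_{L-j},\,\tau\,]$$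
is a product of two commutators. All corners lie within distance $2$ of the vertex $1$, and the fan of triangles $(1,p_j^*,p_{j+1}^*)$ fills the polygon. All its vertices are corners, so its image downstairs is the single vertex $1$.

What made this cheap is that $x_b$ is one commutator for every $b\in F$. Let us twist: suppose that the quotient imposes $\tau b\tau^{-1}=\Phi(b)$ for some non-trivial $\Phi$, and put $x_b=\tau b\tau^{-1}\Phi(b)^{-1}$. For a commutator $b=[p,q]$ we still have a product of two commutators,
$$x_{[p,q]}=[\tau p\tau^{-1},\tau q\tau^{-1}]\,[\Phi(q),\Phi(p)].$$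
If $\Phi(b)=kbk^{-1}$ for some $k$, then $x_b=k[k^{-1}\tau,b]k^{-1}$ is again one commutator. So if $u=y_1\cdots y_L$ is also a short product of elements $b$ with $\Phi(b)$ conjugate to $b$, the polygon still has short sides. But the initial segments $y_1\cdots y_k$ need have no such property, and there is no evident reason for the corners to be near $1$. Can one arrange that the resulting $2$-spheres, built of triangles of bounded size, are harder and harder to fill? This is a question about higher connectivity, which we now make precise.

## 2. Rips complexes of commutator subgroups, and the theorem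

For a group $\Lambda$ let $S$ be the set of its commutators. It generates $\Lambda'=[\Lambda,\Lambda]$, it is closed under inversion since $[a,b]^{-1}=[b,a]$, and it is closed under conjugation by elements of $\Lambda$.

**Definition (commutator length).** For $g\in\Lambda'$, $|g|_\Lambda$ is the least $n$ such that $g$ is a product of $n$ commutators of $\Lambda$. The distance $d(g,h)=|g^{-1}h|_\Lambda$ on $\Lambda'$ is the path metric on the vertices of $C_S(\Lambda')$, the Cayley graph of $\Lambda'$ with respect to $S$, with edges of length $1$.

Conjugation preserves $|\cdot|_\Lambda$, and a homomorphism $\pi:\Lambda\to\Lambda_1$ satisfies $|\pi(g)|_{\Lambda_1}\le|g|_\Lambda$.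

*Example.* There can be unexpected shortcuts. In the free group on $a,b$, the element $[a,b]^3$ satisfies
$$[a,b]^3=[\,aba^{-1},\,b^{-1}aba^{-2}\,]\,[\,b^{-1}ab,\,b^2\,].$$
To check this, write $A=a^{-1}$ and $B=b^{-1}$. The first factor is $abA\cdot BabAA\cdot aBA\cdot aaBAb=abABabABaBAb$, the second is $Bab\cdot bb\cdot BAb\cdot BB=BabbAB$, and the product reduces to $abABabABabAB$. So $|[a,b]^3|\le2$.

**Definition (Rips complex).** For a metric space $X$ and $r>0$, $P_r(X)$ is the simplicial complex whose simplices are the finite subsets of $X$ of diameter at most $r$.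

**Definition (large scale connectivity).** $X$ is large scale $k$-connected if for every $r>0$ there is $R\ge r$ such that, for every $0\le i\le k$, the map $\pi_i(P_r(X))\to\pi_i(P_R(X))$ induced by inclusion is trivial.

*Examples.* A space of finite diameter is large scale $k$-connected for all $k$: for $R$ at least the diameter, $P_R(X)$ is a full simplex. The space $\mathbb Z$ is large scale $k$-connected for all $k$. For $r\ge1$, consider $P_r(\{-n,\dots,n\})$: the link of the vertex $n$ is a full simplex, so the complex deformation retracts to the one without $n$, and by induction it is contractible. Every compact subset of $P_r(\mathbb Z)$ lies in such a subcomplex, so $P_r(\mathbb Z)$ has trivial homotopy groups. For $r<1$ take $R=1$. On the other hand $\{n^2:n\ge0\}\subset\mathbb Z$ is not large scale $0$-connected, since for every $R$ there are gaps larger than $R$.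

**Known result.** If $G$ is finitely presented, then $C_S(G')$ is large scale $1$-connected.

In words: all relations among commutators are consequences of relations involving boundedly many commutators. The question, from Danny Calegari and Dongping Zhuang, "Large scale geometry of commutator subgroups", arXiv:0807.4704 (2008), is whether $C_S(G')$ is large scale $k$-connected for all $k$ when $G$ is finitely presented. The answer is no.

**Theorem.** There are a group $G$ with a finite $K(G,1)$ (so $G$ is finitely presented) and a constant $K$ such that, for $X=G'$ the vertex set of $C_S(G')$ with the path metric: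

(A) for every $R\ge K$ the map $\pi_2(P_K(X))\to\pi_2(P_R(X))$ is non-trivial. Hence $C_S(G')$ is large scale $1$-connected, but not large scale $k$-connected for any $k\ge2$;

(B) for every $R\ge K$ and every field $\mathbb F$, the image of $\pi_2(P_K(X))$ in $H_2(P_R(X);\mathbb F)$ spans an infinite-dimensional subspace.

*Vertices or the whole graph.* Sending a point of the graph to a nearest vertex, and fixing vertices, moves points by at most $1/2$. So it induces a simplicial map $P_R(C_S(G'))\to P_{R+1}(X)$ which is the identity on $X$. If the whole graph were large scale $2$-connected, a sphere in $P_K(X)\subset P_K(C_S(G'))$ would bound in some $P_R(C_S(G'))$, hence in $P_{R+1}(X)$, against (A). So it is enough to treat $X$. In the same way the known result passes to the vertex set.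

*The form in which we use the known result.* For a finitely presented group $E$ there is $K\ge2$ such that every loop in $P_2(E')$ is null-homotopic in $P_K(E')$. This is the definition with $r=2$, for the vertex set.

## 3. A finitely presented group with orbits of size $6^m$

The twist $\Phi$ must permute some finite sets of elements in two independent directions, and a single finitely presented group has to contain such sets of unbounded size.

For $p\in\{2,3\}$ let
$$H_p=\langle a,t,s\mid tat^{-1}=a^p,\ [s,a]=1\rangle=BS(1,p)*_{\langle a\rangle}(\langle a\rangle\times\langle s\rangle).$$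
Recall that in an amalgam $P*_CQ$ a product of elements taken alternately from $P\setminus C$ and $Q\setminus C$ is not $1$.

**Lemma 1.** In $H_p$, $a^j$ commutes with $t^mst^{-m}$ if and only if $p^m\mid j$.

*Proof.* Put $b=t^{-m}a^jt^m\in BS(1,p)$. Conjugating by $t^{-m}$, the claim becomes: $b$ commutes with $s$ if and only if $p^m\mid j$. If $p^m\mid j$, then $b=a^{j/p^m}$, because $t^ma^it^{-m}=a^{ip^m}$, so $b$ commutes with $s$. If $p^m\nmid j$, then $b\notin\langle a\rangle$, since $b=a^i$ would give $a^j=t^ma^it^{-m}=a^{ip^m}$ and $a$ has infinite order. Then $bsb^{-1}s^{-1}$ is an alternating word of length $4$ in the amalgam, so it is not $1$. $\square$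

For instance, when $p=2$ and $m=1$, $a$ does not commute with $tst^{-1}$, but $a^2$ does.

Let $H=H_2\times H_3$, and let $\theta_1,\theta_2$ be conjugation by $(a,1)$ and $(1,a)$. They commute. For $m\ge1$ put
$$h^{(m)}=(t^mst^{-m},\,t^mst^{-m})\in H,\qquad O_m=\text{the orbit of }h^{(m)}\text{ under }\langle\theta_1,\theta_2\rangle,\qquad\tilde h=(s,s).$$

**Lemma 2.** (a) The group $\mathbb Z/2^m\times\mathbb Z/3^m$, generated by $\theta_1$ and $\theta_2$, acts simply transitively on $O_m$; so $|O_m|=6^m$. (b) $\tilde h$ is fixed by $\theta_1,\theta_2$, and $\tilde h,\tilde h^{-1}\notin O_m$. (c) $O_m\cap O_{m'}^{-1}=\emptyset$ for all $m,m'$. (d) $O_m\cap O_{m'}=\emptyset$ for $m\ne m'$.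

*Proof.* (a) $\theta_1$ acts on the first coordinate only and $\theta_2$ on the second only. By Lemma 1 the first coordinate of $h^{(m)}$ has orbit $\mathbb Z/2^m$, the second $\mathbb Z/3^m$. (b) Since $s$ commutes with $a$, $\tilde h$ is fixed, while $O_m$ contains no fixed point. The homomorphism $H\to\mathbb Z$ that counts the exponent of $s$ in the first coordinate is $1$ on $\tilde h$ and on all of $O_m$, so it is $-1$ on $\tilde h^{-1}$; hence $\tilde h^{-1}\notin O_m$. (c) The same homomorphism is $1$ on $O_m$ and $-1$ on $O_{m'}^{-1}$. (d) These are orbits of different sizes. $\square$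

We picture $O_m$ as a grid: the $\theta_1$-orbits are the rows ($3^m$ of them, of length $2^m$), the $\theta_2$-orbits are the columns ($2^m$ of them), and each row meets each column in exactly one point.

Let $B=H*\langle x\rangle$ with $\langle x\rangle\cong\mathbb Z$, and $\Phi_j=\theta_j*\mathrm{id}\in\mathrm{Aut}(B)$. Let $A=B\times B$, and let $\iota_0,\iota_1:B\to A$ be
$$\iota_0(b)=(b,b),\qquad\iota_1(b)=\Phi(b):=(\Phi_1(b),\Phi_2(b)).$$
Our group is
$$G=\langle A,\tau\mid\tau\,\iota_0(b)\,\tau^{-1}=\iota_1(b),\ b\in B\rangle .$$
Both $\iota_0,\iota_1$ are injective, so this is an HNN extension, and $A$, and $B$ through $\iota_0$ or $\iota_1$, embed in $G$. We write $b$ for $\iota_0(b)$ when no confusion arises. Let $E=A*\langle\tau\rangle$, and let $\pi:E\to G$ be the quotient map.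

**A finite classifying space.** We need a space in which surfaces can be cut along a two-sided wall. Recall that a graph of aspherical spaces whose edge maps are injective on $\pi_1$ has aspherical total space. So each $H_p$ has a finite $2$-dimensional $K(\pi,1)$ (the complex of $BS(1,p)$ and a torus, glued along a circle). Taking a product and a wedge with a circle, $B$ has a finite $4$-dimensional one, $Y_B$, with base vertex $y_0$. Let $Y_A=Y_B\times Y_B$, $x_0=(y_0,y_0)$, let $f_0,f_1:(Y_B,y_0)\to(Y_A,x_0)$ be cellular maps inducing $\iota_0,\iota_1$, and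
$$X_G=Y_A\cup(Y_B\times[0,1]),\qquad(y,i)\sim f_i(y)\quad(i=0,1).$$
This is a finite $K(G,1)$; in particular $\pi_2(X_G)=0$. If $e$ is the loop that runs along $\{y_0\}\times[0,1]$ from $0$ to $1$, then $e\,\iota_1(b)\,e^{-1}=\iota_0(b)$. So $\tau=e^{-1}$ is the arc traversed from $1$ to $0$.

The wall is $Z=Y_B\times\{1/2\}$. Let $q:X_G\to S^1=[0,1]/\{0,1\}$ be the projection, with $q(Y_A)=0$. The map $\pi_1(Z)=B\to G$ is injective, and $X_G\setminus Z$ deformation retracts onto $Y_A$: the part $Y_B\times[0,1/2)$ slides to $f_0(Y_B)$ and $Y_B\times(1/2,1]$ slides to $f_1(Y_B)$. The group $E$ is finitely presented because $A$ is.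

## 4. Short polygons in $E'$ that collapse in $G'$

**Step 1 (words).** This step finds elements $u\in B'$ which are products of two elements $b$ for which $\Phi(b)$ is conjugate to $\iota_0(b)$ in $A$. Fix $m\ge1$, put $N=6^m$, $h=h^{(m)}$, and
$$v_m=\prod_{i=0}^{N-1}\big(\theta_1^i\theta_2^i(h)\,x\big),\qquad w_m=(\tilde hx)^{-N},\qquad u_m=v_mw_m .$$

**Lemma 3.** (a) The word $v_m$ is cyclically reduced in $H*\langle x\rangle$, and its $H$-syllables are the elements of $O_m$, each occurring once. (b) There is $k_m\in A$ with $\Phi(v_m)=k_mv_mk_m^{-1}$; and $\Phi(w_m)=w_m$. (c) $u_m\in B'$.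

*Proof.* (a) Since $2^m$ and $3^m$ are coprime, $i\mapsto(i\bmod2^m,\,i\bmod3^m)$ is a bijection from $\mathbb Z/N$ to $\mathbb Z/2^m\times\mathbb Z/3^m$. Now use Lemma 2(a).

(b) Choose $r\equiv1\pmod{2^m}$, $r\equiv0\pmod{3^m}$. The $i$-th $H$-syllable of $\Phi_1(v_m)$ is $\theta_1^{i+1}\theta_2^i(h)=\theta_1^{i+r}\theta_2^{i+r}(h)$, which depends on $i$ only modulo $N$. So $\Phi_1(v_m)$ is a cyclic rotation of $v_m$. With $r\equiv0\pmod{2^m}$, $r\equiv1\pmod{3^m}$ the same holds for $\Phi_2$. So $\Phi_j(v_m)=g_jv_mg_j^{-1}$ with $g_j\in B$; take $k_m=(g_1,g_2)$. Finally $\Phi_j(w_m)=w_m$ because $\theta_j\tilde h=\tilde h$.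

(c) The $\theta_j$ are inner on $H$, and $h$ is conjugate to $\tilde h$ by $(t^m,t^m)$. So $v_m$ has class $N[\tilde h]+N[x]$ in $B_{ab}$, and $w_m$ has the opposite class. $\square$

*Example, $m=1$.* Write $h_{ij}=\theta_1^i\theta_2^j(h)$, with $i$ mod $2$ and $j$ mod $3$. Then
$$v_1=h_{00}x\,h_{11}x\,h_{02}x\,h_{10}x\,h_{01}x\,h_{12}x,\qquad\Phi_1(v_1)=h_{10}x\,h_{01}x\,h_{12}x\,h_{00}x\,h_{11}x\,h_{02}x,$$
a rotation by $r=3$ places; and $\Phi_2(v_1)=h_{01}x\,h_{12}x\,h_{00}x\,h_{11}x\,h_{02}x\,h_{10}x$ is a rotation by $r=4$ places.

**Step 2 (the polygon).** This step repeats Section 1 with the twist. Write $u=u_m$, $v=v_m$, $w=w_m$, $k=k_m$, and $u=y_1\cdots y_L$ with $y_i=[p_i,q_i]$, $p_i,q_i\in B$, $L\ge2$ (trivial commutators are allowed). For $b\in B$ let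
$$x_b=\tau b\tau^{-1}\Phi(b)^{-1}\in\ker\pi\subset E .$$
As in Section 1,
$$x_{bb'}=(\tau b\tau^{-1})\,x_{b'}\,\Phi(b)^{-1}=(\tau b\tau^{-1})\,x_{b'}\,(\tau b\tau^{-1})^{-1}\,x_b, \tag{1}$$
so $x_u=n_1n_2\cdots n_L$ where each $n_i\in\ker\pi$ is an $E$-conjugate of some $x_{y_j}$. Moreover
$$x_{[p,q]}=[\tau p\tau^{-1},\tau q\tau^{-1}]\,[\Phi(q),\Phi(p)], \tag{2}$$
$$x_u=(\tau v\tau^{-1})\,x_w\,(\tau v\tau^{-1})^{-1}\,x_v,\qquad x_w=[\tau,w],\qquad x_v=\tau v\tau^{-1}kv^{-1}k^{-1}=k[k^{-1}\tau,v]k^{-1}. \tag{3}$$

**Lemma 4.** $n_i\in E'$ with $|n_i|_E\le2$ for all $i$, and $x_u\in E'$ with $|x_u|_E\le2$.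

*Proof.* The first claim is (2), the second is (3). $\square$

**Step 3 (the sphere).** This step turns a filling of the polygon into a sphere downstairs. Fix once and for all $K\ge2$ such that every loop in $P_2(E')$ is null-homotopic in $P_K(E')$; it exists by the known result for $E$, and it depends only on $E$. Put $p_0^*=1$, $p_j^*=n_1\cdots n_j\in E'\cap\ker\pi$, so $p_L^*=x_u$. By Lemma 4 the closed edge path $p_0^*,\dots,p_L^*,p_0^*$ lies in $P_2(E')$, so it is null-homotopic in $P_K(E')$.

Recall Zeeman's relative simplicial approximation theorem: a continuous map from a finite simplicial complex which is simplicial on a subcomplex is homotopic, rel that subcomplex, to a simplicial map on a subdivision leaving the subcomplex unsubdivided. So there are a triangulated disc $\Delta$ whose boundary is an $(L+1)$-gon with vertices $b_0,\dots,b_L$, and a simplicial map $D:\Delta\to P_K(E')$ with $D(b_j)=p_j^*$. Since $\pi$ does not increase commutator length, $\pi\circ D:\Delta\to P_K(X)$ is simplicial. It sends all of $\partial\Delta$ to the vertex $1$. Cone off $\partial\Delta$ and send the cone point to $1$.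 The result is a simplicial map
$$F_m:S^2\to P_K(X),$$
which depends on $m$ and $K$ (and choices), but on no larger radius $R$.

## 5. Cocycles from functions on null expressions

To show that $F_m$ does not bound in $P_R(X)$ we look for a $2$-cocycle on $P_R(X)$ that is non-zero on it.

**Definition (expressions).** An expression in a group is a finite sequence $\kappa=((a_1,b_1),\dots,(a_n,b_n))$ of pairs of elements. Its length is $n$, its value is $\prod[a_i,b_i]$, its inverse is $\kappa^{-1}=((b_n,a_n),\dots,(b_1,a_1))$. Products are concatenations, and $e\kappa e^{-1}$ is obtained by conjugating all entries by $e$. An expression in $G$ with value $1$ is null.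

For example, in the free group on $a,b$, let $\alpha=((a,b),(a,b),(a,b))$ and $\beta=((aba^{-1},b^{-1}aba^{-2}),(b^{-1}ab,b^2))$; by the example in Section 2, $\alpha\beta^{-1}$ has length $5$ and value $1$. So it records a relation among five commutators.

**Definition (additive function).** Let $\rho>0$ or $\rho=\infty$. An additive function of range $\rho$ assigns to each null expression of length at most $\rho$ an element $c(\kappa)$ of an abelian group, with $c(\emptyset)=0$, such that, as long as all expressions whose $c$ appears have length at most $\rho$: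

* (P1) $c(e\kappa e^{-1})=c(\kappa)$ for $e\in G$;
* (P2) if $\kappa=\alpha\delta\gamma$ and $\delta$ are null, then $c(\kappa)=c(\alpha\gamma)+c(\delta)$;
* (P3) $c(\beta\beta^{-1})=0$ for every expression $\beta$ in $G$;
* (P4) if $\kappa$ is an expression in $E$ with value $1$ in $E$, then $c(\pi\kappa)=0$.

By (P2) and (P3), $c(\alpha\beta\beta^{-1}\gamma)=c(\alpha\gamma)$ for $\alpha\gamma$ null, and $c(\kappa^{-1})=-c(\kappa)$ for $\kappa$ null (apply (P2) to $\kappa\kappa^{-1}$), within the range. We refer to both as cancellation.

Let $R\ge1$, and let $c$ be an additive function of range $9R$. For each $\xi\in G'$ with $|\xi|_G\le R$ choose an expression $\sigma_\xi$ of length at most $R$ and value $\xi$, with $\sigma_1=\emptyset$. On ordered triples in $X$ with pairwise distances at most $R$ put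
$$\omega(g_0,g_1,g_2)=\omega(\xi,\xi'):=c(\sigma_\xi\,\sigma_{\xi'}\,\sigma_{\xi\xi'}^{-1}),\qquad\xi=g_0^{-1}g_1,\quad\xi'=g_1^{-1}g_2 .$$
Recall that the homology of a simplicial complex can be computed from ordered chains, generated by ordered tuples, repetitions allowed, whose entries span a simplex.

**Lemma 5.** $\omega$ is a cocycle on the ordered chain complex of $P_R(X)$.

*Proof.* Let $\xi_1,\xi_2,\xi_3$ be the successive quotients of an ordered $4$-tuple of diameter at most $R$. Write $\sigma_i=\sigma_{\xi_i}$, $\sigma_{12}=\sigma_{\xi_1\xi_2}$, and so on. By (P2), then cancellation,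
$$\omega(\xi_1,\xi_2)+\omega(\xi_1\xi_2,\xi_3)=c(\sigma_1\sigma_2\sigma_{12}^{-1}\,\sigma_{12}\sigma_3\sigma_{123}^{-1})=c(\sigma_1\sigma_2\sigma_3\sigma_{123}^{-1}).$$
By (P2) with the inserted block $\delta=\sigma_2\sigma_3\sigma_{23}^{-1}$, then cancellation,
$$\omega(\xi_2,\xi_3)+\omega(\xi_1,\xi_2\xi_3)=c\big(\sigma_1(\sigma_2\sigma_3\sigma_{23}^{-1})\sigma_{23}\sigma_{123}^{-1}\big)=c(\sigma_1\sigma_2\sigma_3\sigma_{123}^{-1}).$$
All lengths are at most $6R$. The equality of the left sides is $\delta\omega=0$. $\square$

Next we show that $\omega$ becomes a coboundary when pulled back to $E'$. Let $K\le R$. For $y\in E'$ with $|y|_E\le K$ choose an expression $\eta_y$ in $E$ of length at most $K$ and value $y$, and put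
$$\mu(y)=c\big(\pi(\eta_y)\,\sigma_{\pi(y)}^{-1}\big),$$
which makes sense since $|\pi(y)|_G\le|y|_E\le R$.

**Lemma 6.** (a) $\mu(y)$ does not depend on the choice of $\eta_y$. (b) If $y,y'$ and $y''=yy'$ all have $|\cdot|_E\le K$, and $\xi=\pi(y)$, $\xi'=\pi(y')$, then $\omega(\xi,\xi')=\mu(y'')-\mu(y)-\mu(y')$.

*Proof.* We suppress $\pi$. (a) Let $\eta,\eta'$ be two choices and $\sigma=\sigma_{\pi(y)}$. By cancellation, (P2) and (P4),
$$c(\eta\sigma^{-1})=c(\eta\eta'^{-1}\,\eta'\sigma^{-1})=c(\eta\eta'^{-1})+c(\eta'\sigma^{-1})=c(\eta'\sigma^{-1}),$$
because $\eta\eta'^{-1}$ has value $1$ already in $E$.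

(b) Let $\xi''=\xi\xi'$, and consider the null expression
$$\eta_y\sigma_\xi^{-1}\ \,\sigma_\xi\,\eta_{y'}\sigma_{\xi'}^{-1}\ \,\sigma_{\xi'}\sigma_{\xi''}^{-1}\ \,\sigma_{\xi''}\eta_{y''}^{-1}$$
of length at most $3K+6R\le9R$. Cancelling $\sigma_\xi^{-1}\sigma_\xi$, $\sigma_{\xi'}^{-1}\sigma_{\xi'}$ and $\sigma_{\xi''}^{-1}\sigma_{\xi''}$ leaves $\eta_y\eta_{y'}\eta_{y''}^{-1}$, whose value is $1$ in $E$; so its $c$ is $0$ by (P4). Removing instead, by (P2), the null blocks $\eta_y\sigma_\xi^{-1}$, $\eta_{y'}\sigma_{\xi'}^{-1}$ and $\sigma_{\xi''}\eta_{y''}^{-1}=(\eta_{y''}\sigma_{\xi''}^{-1})^{-1}$ leaves $\sigma_\xi\sigma_{\xi'}\sigma_{\xi''}^{-1}$. So $0=\mu(y)+\mu(y')-\mu(y'')+\omega(\xi,\xi')$. $\square$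

**Proposition 7.** Let $R\ge K$, with $K$ as in Section 4, and let $c$ be an additive function of range $9R$. For every $m\ge1$,
$$\langle\omega,(F_m)_*[S^2]\rangle=\pm\Big(c\big((\tau,w_m)\big)+c\big((k_m^{-1}\tau,v_m)\big)\Big).$$

*Proof.* We use the notation of Section 4.

**Step 1.** We compute the pairing as a sum over the polygon. Order the vertices of $S^2$ so that $b_0<b_1<\dots<b_L$ come first, then the interior vertices of $\Delta$ in any order, then the cone point. Represent $[S^2]$ by the signed sum of its triangles with ordered vertices. Cone triangles map to $(1,1,1)$ and contribute multiples of $\omega(1,1)=c(\emptyset)=0$. For a triangle $v_0<v_1<v_2$ of $\Delta$, apply Lemma 6(b) to $y=D(v_0)^{-1}D(v_1)$ and $y'=D(v_1)^{-1}D(v_2)$; these and their product have length at most $K$ because $D$ maps to $P_K(E')$. With $\hat\mu(v,v'):=\mu(D(v)^{-1}D(v'))$, the value of $\omega$ on the triangle is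
$$\hat\mu(v_0,v_2)-\hat\mu(v_0,v_1)-\hat\mu(v_1,v_2)=-(\delta\hat\mu)(v_0,v_1,v_2).$$
In the signed sum the interior edges of $\Delta$ cancel, and the boundary edges remain:
$$\langle\omega,(F_m)_*[S^2]\rangle=\pm\Big(\sum_{j=0}^{L-1}\hat\mu(b_j,b_{j+1})-\hat\mu(b_0,b_L)\Big)=\pm\Big(\sum_{i=1}^L\mu(n_i)-\mu(x_u)\Big).$$

**Step 2.** We show that $\mu(n_i)=0$. By (2), $n_i$ has an expression of length $2\le K$ in $E$ which is an $E$-conjugate of $((\tau p\tau^{-1},\tau q\tau^{-1}),(\Phi(q),\Phi(p)))$. In $G$ we have $\tau p\tau^{-1}=\Phi(p)$, so its image is a conjugate of $((\Phi(p),\Phi(q)),(\Phi(q),\Phi(p)))$, which is of the form $\beta\beta^{-1}$. Since $\pi(n_i)=1$ and $\sigma_1=\emptyset$, (P1) and (P3) give $\mu(n_i)=0$.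

**Step 3.** We compute $\mu(x_u)$. By (3), $x_u$ has an expression of length $2$ in $E$, the product of a conjugate of $((\tau,w))$ and a conjugate of $((k^{-1}\tau,v))$. Both blocks are null in $G$, since $\tau w\tau^{-1}=\Phi(w)=w$ and $\tau v\tau^{-1}=\Phi(v)=kvk^{-1}$ there. By (P2) and (P1), $\mu(x_u)=c((\tau,w))+c((k^{-1}\tau,v))$. $\square$

So for each $R$ we need an additive function of range $9R$ for which the right side is non-zero for some $m$. A null expression of length $n\ge1$ gives a map $g_\kappa:\Sigma_n\to X_G$ of a closed oriented surface of genus $n$: take a $4n$-gon with boundary word $\prod[\alpha_i,\beta_i]$, map $\alpha_i,\beta_i$ to loops representing $a_i,b_i$, and extend over the polygon, which is possible because the value is $1$. The map is unique up to homotopy since $\pi_2(X_G)=0$.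

*The natural first choice, and why it fails.* Let $c(\kappa)$ be the class of $(g_\kappa)_*[\Sigma_n]$ in $H_2(G;\mathbb Z)$ modulo the image of $H_2(E;\mathbb Z)$, and $c(\emptyset)=0$. Then (P1) holds since conjugation is a free homotopy. For (P2), the chord of the polygon that cuts off $\delta$ is a closed curve in $\Sigma_n$ with null-homotopic image, so $g_\kappa$ factors up to homotopy through the one-point union of the surfaces of $\alpha\gamma$ and $\delta$. For (P3), the surface of $\beta\beta^{-1}$ is the double of a surface with boundary curve $\prod[\alpha_i,\beta_i]$, and the map factors through folding onto that surface, whose $H_2$ is $0$. For (P4), the map factors through a $K(E,1)$. So this is an additive function, of range $\infty$. But an additive function of range $\infty$ gives zero on every $F_m$. Indeed then $\mu$ can be defined on all of $E'$ (choose $\sigma_\xi$ for all $\xi\in G'$, with no bound on length), and Lemma 6(b) holds for all $y,y'\in E'$. For $y,y'\in\ker\pi\cap E'$ it reads $0=\omega(1,1)=\mu(yy')-\mu(y)-\mu(y')$, so $\mu$ is a homomorphism on $\ker\pi\cap E'$, and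
$$\mu(x_u)=\mu(n_1\cdots n_L)=\sum_i\mu(n_i)=0 .$$
With range $9R$ this computation stops at a definite point: the partial products $n_1\cdots n_j$ may have length larger than $K$, and then $\mu$ is not defined on them. So we must use an invariant of surfaces which makes sense for bounded genus only.

The plan is to look at the curves in which a surface crosses the wall $Z$. Each carries a conjugacy class of $B$, and we count syllables from $O_m$ in it. The total count is a function on the grid $O_m$. It is not a homotopy invariant, but a single change alters it at boundedly many points, and bounded genus forces it to be constant on most of the grid. The constant is the invariant.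

## 6. Counting syllables in $H*\langle x\rangle$

Fix $m$ and put $O=O_m$.

**Definition (syllable count).** For $u\in B$ define $\nu(u)\in\mathbb Z^O$. If $u$ is conjugate into $H$ or $\langle x\rangle$, then $\nu(u)=0$. Otherwise $\nu_o(u)$ is the number of syllables $o$ minus the number of syllables $o^{-1}$ in a cyclically reduced conjugate of $u$ (unique up to cyclic rotation).

So $\nu$ is conjugation invariant, $\nu(u^{-1})=-\nu(u)$, and, with $(\theta_jn)(o)=n(\theta_j^{-1}o)$ for $n\in\mathbb Z^O$,
$$\nu(\Phi_j(u))=\theta_j\,\nu(u). \tag{4}$$

*Example.* For $o_1,o_2\in O$ let $u=o_1x$ and $v=x^{-1}o_2$. Then $uv=o_1o_2\in H$, so $\nu(uv)=0$, while $\nu(u)+\nu(v)=\mathbf 1_{o_1}+\mathbf 1_{o_2}$. So $\nu$ is not additive, but the error here has $\ell^1$-norm $2$. The next lemma bounds the error in general, independently of $m$.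

**Lemma 8.** $\|\nu(uv)-\nu(u)-\nu(v)\|_1\le12$ for all $u,v\in B$.

*Proof.* Let $\epsilon:O\to\{\pm1\}$ be any choice of signs. Let $\tilde\epsilon:H\to\mathbb Z$ be $\epsilon$ on $O$, $\tilde\epsilon(o^{-1})=-\epsilon(o)$ for $o\in O$, and $0$ elsewhere. This is a well-defined odd function since $O\cap O^{-1}=\emptyset$ (Lemma 2(c)). Let $\varphi(u)$ be the sum of $\tilde\epsilon$ over the $H$-syllables of the normal form of $u$. Write $u=\tilde w z$, $v=z^{-1}\tilde v$ with $z$ the maximal cancellation of whole syllables. In $\tilde w\tilde v$ at most one pair of syllables $g,g'$ merges, into $gg'\ne1$, and the result is reduced. As $\varphi(z^{-1})=-\varphi(z)$, the difference $\varphi(uv)-\varphi(u)-\varphi(v)$ is $0$ or $\tilde\epsilon(gg')-\tilde\epsilon(g)-\tilde\epsilon(g')$, so it is at most $3$ in absolute value.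

Hence $\varphi$ is a quasimorphism of defect at most $3$; its homogenization $\bar\varphi(u)=\lim\varphi(u^n)/n$ exists, with $|\bar\varphi-\varphi|\le3$, so $|\bar\varphi(uv)-\bar\varphi(u)-\bar\varphi(v)|\le3+3\cdot3=12$. A homogeneous quasimorphism is conjugation invariant: $n\,|\bar\varphi(eue^{-1})-\bar\varphi(u)|=|\bar\varphi(eu^ne^{-1})-\bar\varphi(u^n)|$ is bounded in $n$. If $w$ is cyclically reduced of (even) length at least $2$, then $w^n$ is reduced, $\varphi(w^n)=n\varphi(w)$, and $\bar\varphi(w)=\varphi(w)=\sum_o\epsilon(o)\nu_o(w)$. On $H$ and $\langle x\rangle$, $\varphi$ is bounded, so $\bar\varphi=0$ there. Therefore $\bar\varphi=\sum_o\epsilon(o)\nu_o$ on all of $B$. Taking the maximum over $\epsilon$ gives the $\ell^1$-norm. $\square$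

**Lemma 9.** Let $P$ be a compact connected oriented surface with $\partial P\ne\emptyset$ and $\chi(P)\le0$, let $\pi_1(P)\to B$ be a homomorphism, and let $u_1,\dots,u_b$ be the classes of the boundary curves with boundary orientation. Then $\|\sum_i\nu(u_i)\|_1\le-12\chi(P)$.

*Proof.* For an annulus the sum is $\nu(u)+\nu(u^{-1})=0$. Otherwise $\chi(P)<0$, and we cut $P$ into $-\chi(P)$ pairs of pants. For each of them $u_1u_2u_3=1$ for suitable representatives, so $\nu(u_1)+\nu(u_2)+\nu(u_3)=\nu(u_1)+\nu(u_2)-\nu(u_1u_2)$ has norm at most $12$ by Lemma 8. Each interior curve occurs twice with opposite orientations, and these terms cancel. $\square$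

## 7. Almost invariant functions on the grid $O_m$

**Lemma 10.** Let $n:O_m\to\mathbb Z$ satisfy $\|\theta_jn-n\|_1\le\mathcal L$ for $j=1,2$, with $\mathcal L/2<2^m$. There is a unique integer $c(n)$ such that $n\equiv c(n)$ on every row and every column on which $n$ is constant, and such rows and columns exist. Moreover $n=c(n)$ off a set of at most $(\mathcal L/2)^2$ points.

*Proof.* A row on which $n$ is not constant contributes at least $2$ to $\|\theta_1n-n\|_1$, since the integer differences around the cycle sum to $0$ and are not all $0$. So at most $\mathcal L/2$ of the $3^m$ rows are non-constant. In the same way at most $\mathcal L/2$ of the $2^m$ columns are non-constant. As $\mathcal L/2<2^m<3^m$, constant rows and columns exist. Every row meets every column, so all constant rows and columns share one value. A point with $n\ne c(n)$ lies in a non-constant row and in a non-constant column, and a row and a column meet in one point. $\square$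

*Why two directions.* On a single cycle $\mathbb Z/N$ with $N$ even and $\theta$ the shift, the indicator function $n$ of half the cycle has $\|\theta n-n\|_1=2$, but takes two values equally often. So one almost invariance would give no dominant value. This is why the group uses two commuting automorphisms, one on each coordinate of $A=B\times B$.

## 8. An integer for surfaces of bounded complexity in $X_G$

For a closed oriented smooth surface $\Sigma$, possibly disconnected, let $M(\Sigma)=\sum\max(0,-\chi)$, summed over the components. Fix $M_0\ge0$ and suppose in this section that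
$$2^m\ge12(M_0+1),\qquad\text{so that}\qquad6^m\ge144(M_0+1)^2 . \tag{5}$$
All surfaces below satisfy $M(\Sigma)\le M_0$.

**Definition (admissible map).** A map $g:\Sigma\to X_G$ is admissible if $q\circ g$ is smooth near $\Gamma:=g^{-1}(Z)=(q\circ g)^{-1}(1/2)$, with $1/2$ a regular value.

*Every map is homotopic to an admissible one.* On the open set $U=g^{-1}(Y_B\times(0,1))$ write $g=(g_Y,s)$. Choose a smooth $s_1:U\to\mathbb R$ with $|s_1-s|<1/16$ and, after subtracting a small constant (Sard), with $1/2$ a regular value. Let $\lambda:[0,1]\to[0,1]$ be continuous, $1$ on $[3/8,5/8]$ and $0$ off $[1/4,3/4]$, and replace $s$ by $s'=(1-\lambda(s))s+\lambda(s)s_1$. The new map agrees with $g$ where $s\notin[1/4,3/4]$, so it extends by $g$ to all of $\Sigma$, and it is homotopic to $g$ by a straight line in the $s$-coordinate. Where $|s'-1/2|<1/16$ we have $|s-1/2|<1/8$, so $s'=s_1$ nearby. By the relative form of transversality this can be done keeping the map fixed near a closed set near which it is already admissible. Only the $(0,1)$-coordinate, over $[1/4,3/4]$, is ever changed. The same applies to maps of $\Sigma\times[0,1]$.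

For $g$ admissible, $\Gamma$ is a closed $1$-manifold. Orient it so that (direction of increasing $q$, tangent of $\Gamma$) is positive in $\Sigma$. Each component $\gamma$ has a label $u_\gamma\in B=\pi_1(Z)$, defined up to conjugacy. Put
$$\nu(g)=\sum_\gamma\nu(u_\gamma)\in\mathbb Z^O .$$

**Lemma 11.** $\|\theta_j\nu(g)-\nu(g)\|_1\le12M(\Sigma)$ for $j=1,2$.

*Proof.*

**Step 1.** We cut $\Sigma$ into pieces of controlled Euler characteristic. If $\gamma$ bounds a disc in $\Sigma$, then $u_\gamma=1$ because $B\to G$ is injective; so $\nu(u_\gamma)=0$. Let $\Gamma_e$ be the union of the other components, and cut $\Sigma$ along $\Gamma_e$. On a sphere every curve bounds a disc, so the pieces with non-empty boundary lie in components of $\Sigma$ with $\chi\le0$. No such piece is a disc, so each has $\chi(P)\le0$, and the numbers $-\chi(P)$ add up to at most $M(\Sigma)$.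

**Step 2.** We push each piece off the wall. Let $P$ be a piece with non-empty boundary, shrunk slightly away from $\Gamma_e$. A curve of $\Gamma$ in $P$ bounds a disc in $\Sigma$. Every simple closed curve in this disc bounds a disc, so it contains no component of $\Gamma_e$ and lies in $P$. Since $P$ has boundary, two such discs are nested or disjoint, so the maximal ones are pairwise disjoint. Enlarge these slightly, so that their boundaries miss $\Gamma$. The boundaries map to loops in $X_G\setminus Z\simeq Y_A$ which are null-homotopic in $X_G$, hence in $X_G\setminus Z$, as $A\to G$ is injective. Redefine $g$ on these discs by null-homotopies in $X_G\setminus Z$. We get a map $P\to X_G\setminus Z$, unchanged near $\partial P$, hence a homomorphism $\pi_1(P)\to A=B\times B$, up to conjugacy.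

**Step 3.** We add up the boundary contributions. Apply Lemma 9 to the $j$-th coordinate for each piece, and sum. Each $\gamma\subset\Gamma_e$ occurs twice. On the side $q<1/2$ the outward normal is the direction of increasing $q$, so $\gamma$ carries the boundary orientation, and its class in $A$ is $\iota_0(u_\gamma)$, with $j$-th coordinate $u_\gamma$. On the side $q>1/2$ the class is $\iota_1(u_\gamma)^{-1}$, with $j$-th coordinate $\Phi_j(u_\gamma)^{-1}$. By (4) the total is
$$\sum_{\gamma\subset\Gamma_e}\big(\nu(u_\gamma)-\nu(\Phi_j(u_\gamma))\big)=\nu(g)-\theta_j\nu(g),$$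
and its norm is at most $12M(\Sigma)$. $\square$

By (5), Lemma 10 applies to $n=\nu(g)$ with $\mathcal L=12M_0$, since $6M_0<2^m$. Define $c(g):=c(\nu(g))$. The exceptional set $\{\nu(g)\ne c(g)\}$ has at most $36M_0^2$ points.

**Lemma 12.** Homotopic admissible maps $g_0,g_1:\Sigma\to X_G$ have $c(g_0)=c(g_1)$.

*Proof.*

**Step 1.** We put a homotopy in general position. Choose a homotopy $\mathcal H:\Sigma\times[0,1]\to X_G$ from $g_0$ to $g_1$, stationary near the ends, with $q\circ\mathcal H$ smooth near the preimage of $1/2$ and $1/2$ a regular value. Then $W=\mathcal H^{-1}(Z)$ is a properly embedded co-oriented, hence oriented, surface. Near $\partial W$ it is a product, and the coordinate $t|_W$ has no critical points there. A small perturbation $t'$ of $t|_W$, fixed near $\partial W$, is Morse with distinct critical values. Replacing the $t$-coordinate of the inclusion of $W$ by $t'$ gives a nearby embedding, ambient isotopic to the old one rel a neighborhood of the ends. So after composing $\mathcal H$ with a diffeomorphism which is the identity near the ends, we may suppose that $t|_W$ itself is Morse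 with distinct critical values.

**Step 2.** We follow the slices. At $p\in W$ we have $T_pW=\ker d(q\mathcal H)$. So the slice $g_t=\mathcal H|_{\Sigma\times t}$ is admissible for every regular value $t$ of $t|_W$, with $\Gamma_t=W\cap(\Sigma\times t)$. The orientation of $\Gamma_t$ agrees, up to one global sign, with its orientation as a level set of $t|_W$ in the oriented surface $W$. Between critical values the labels, hence $\nu(g_t)$, do not change. At a critical point of index $0$ or $2$ a curve bounding a disc in $W$ appears or disappears; its label is trivial since $W$ maps to $Z$. At a critical point of index $1$, since $W$ is oriented, $\Gamma_t$ changes by a pair of pants mapping to $Z$: one curve becomes two, or two become one. The labels satisfy $u_1u_2=u_3$ for suitable representatives, so by Lemma 8 $\nu$ changes by at most $12$ in $\ell^1$-norm.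

**Step 3.** We compare dominant values across a critical point. Both functions satisfy Lemma 11. They are integer valued, so they differ in at most $12$ points, and their exceptional sets together have at most $72M_0^2$ points. Since $6^m\ge144(M_0+1)^2>72M_0^2+12$, there is a point at which the two functions agree and each takes its dominant value. So the dominant values agree. $\square$

So $c(g)$ is defined for all maps $g:\Sigma\to X_G$ and depends only on the homotopy class. It is invariant under orientation-preserving homeomorphisms of $\Sigma$, since these are isotopic to diffeomorphisms. It changes sign when the orientation of $\Sigma$ is reversed, since then every $\gamma$ is reversed.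

**Lemma 13.** (a) $c(g\sqcup g')=c(g)+c(g')$. (b) $c(g)=0$ if $\Sigma$ is a sphere. (c) Let $\beta\subset\Sigma$ be a simple closed curve with $g|_\beta$ null-homotopic, and let $(\Sigma_\beta,g_\beta)$ be obtained by surgery along $\beta$, the map being extended over the two new discs by null-homotopies. Then $M(\Sigma_\beta)\le M(\Sigma)$ and $c(g)=c(g_\beta)$.

*Proof.* (a) $\nu$ is additive. The three exceptional sets have at most $108M_0^2<6^m$ points together, and at any other point the constants add.

(b) All curves on a sphere bound discs, so all labels are trivial and $\nu(g)=0$.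

(c) Surgery raises $\chi$ by $2$. If no new sphere component splits off, $M$ does not increase. If a sphere splits off, the rest of that component has the same $\chi$ as the component had before. This proves the first claim.

For the second, $g_\beta$ is unique up to homotopy since $\pi_2(X_G)=0$. So we may extend over both discs by one map $\zeta:D^2\to X_G$ with $\zeta|_{S^1}=g|_\beta$, where $\beta=S^1$; and moving $\zeta(0)$ along a path we may suppose $\zeta(0)\in Y_A$. First homotope $g$ so that $g(z,r)=\zeta(z)$ on an annulus $\beta\times[-1,1]$. Then apply on the annulus the homotopy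
$$\zeta\big((|r|+\lambda(1-|r|))z\big),\qquad\lambda\text{ running from }1\text{ to }0,$$
which is stationary at $r=\pm1$. Now $g(z,r)=\zeta(|r|z)$, so $g$ is constant on $\beta\times0$ with value in $Y_A$. Make $g$ admissible by changing only the $(0,1)$-coordinate over $[1/4,3/4]$; this does not touch a neighborhood of $\beta\times0$. Cut along $\beta\times0$ and collapse each of the two copies of $\beta$ to a point: each half of the annulus becomes a disc, on which the map was $\zeta$ before the perturbation. So the result is an admissible map homotopic to $g_\beta$, with the same $\Gamma$ and the same labels. Hence $c(g)=c(g_\beta)$. $\square$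

## 9. The surface invariant is an additive function

Let $R\ge1$, put $M_0=18R$, and let $m$ satisfy (5). For a null expression $\kappa$ of length $n$ with $1\le n\le9R$ the surface $\Sigma_n$ has $M(\Sigma_n)=2n-2\le M_0$. Put $c(\kappa)=c(g_\kappa)$, and $c(\emptyset)=0$. We write $c_m$ and $\nu_m$ when the dependence on $m$ matters.

**Lemma 14.** $c$ is an additive function of range $9R$.

*Proof.* (P1) Conjugating all entries by $e$ changes $g_\kappa$ by a free homotopy.

(P2) This is clear if $\delta$ or $\alpha\gamma$ is empty. Otherwise take the chord of the polygon that cuts off the sides of $\delta$. All vertices of the polygon are one point of $\Sigma_n$, so the chord is a simple closed curve; its image represents the value of $\delta$, so it is null-homotopic. (A homeomorphism makes the curve smooth, and $c$ is invariant under it.) Cutting along it separates $\Sigma_n$ into the surface made from the sides of $\delta$ and the one made from the sides of $\alpha\gamma$, each with one boundary curve. So surgery gives $g_{\alpha\gamma}\sqcup g_\delta$. By Lemma 13(c) and (a), $c(\kappa)=c(\alpha\gamma)+c(\delta)$.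

(P3) Let $\beta=((a_1,b_1),\dots,(a_n,b_n))$, $n\ge1$. Let $S$ be the surface of genus $n$ with one boundary curve $\prod[\alpha_i,\beta_i]$, and $f:S\to X_G$ the map given by $\beta$. The double $DS=S\cup\bar S$ is the polygon surface with boundary word
$$\prod[\alpha_i,\beta_i]\cdot[\bar\beta_n,\bar\alpha_n]\cdots[\bar\beta_1,\bar\alpha_1],$$
so $g_{\beta\beta^{-1}}$ is $f\circ\mathrm{fold}$ on $DS$. Choose $2n$ disjoint properly embedded arcs which cut $S$ into a disc; they exist since $\chi(S)=1-2n$. Their doubles are disjoint simple closed curves in $DS$, whose images are arcs traversed forth and back, hence null-homotopic. Cutting $DS$ along these curves gives the double of a disc along $4n$ segments of its boundary, which is a sphere with $4n$ holes. So surgery along the $2n$ curves yields a sphere. By Lemma 13(c), applied $2n$ times, and (b), $c(\beta\beta^{-1})=0$.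

(P4) Let $X_E=Y_A\cup(\{y_0\}\times[0,1])\subset X_G$. Then $\pi_1(X_E)=A*\langle\tau\rangle=E$, and the inclusion induces $\pi$. If $\kappa$ has value $1$ in $E$, its surface maps into $X_E$. An admissible perturbation changes only the interval coordinate, so it stays in $X_E$, and $\Gamma$ maps to the point $(y_0,1/2)$. All labels are trivial, $\nu=0$, and $c(\pi\kappa)=0$. $\square$

It remains to compute $c$ on the two tori that occur in Proposition 7.

**Lemma 15.** Let $b\in B$ and $k\in A$ satisfy $\iota_1(b)=k\,\iota_0(b)\,k^{-1}$. Then $((k^{-1}\tau,b))$ is null, $\nu(b)$ is a constant function on $O$, and $c((k^{-1}\tau,b))$ is plus or minus this constant.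

*Proof.* In $G$, $\tau b\tau^{-1}=\iota_1(b)=kbk^{-1}$, so $k^{-1}\tau$ commutes with $b=\iota_0(b)$. Let $\ell$ be a loop in $Y_B$ at $y_0$ representing $b$. Map a torus to $X_G$ by $\ell\times[0,1]$ into $Y_B\times[0,1]$, followed by a free homotopy in $Y_A$ from $f_1\ell$ back to $f_0\ell$ with base point track $k$; it exists since $\iota_1(b)=k\iota_0(b)k^{-1}$. The base point track of the whole is $\tau^{-1}k=(k^{-1}\tau)^{-1}$. So this torus realizes the commuting pair $((k^{-1}\tau)^{-1},b)$, which up to orientation is the torus of $((k^{-1}\tau,b))$. The map is admissible, and $\Gamma$ is a single curve $\ell\times\{1/2\}$ with label $b^{\pm1}$. So its $\nu$ is $\pm\nu(b)$. By Lemma 11 with $M=0$ this function is invariant under $\theta_1,\theta_2$, hence constant on the orbit $O$, and $c$ is that constant up to sign. $\square$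

## 10. The spheres $F_m$ are independent in $P_R(X)$

Let $G$, $E$ and $K\ge2$ be as in Sections 3 and 4. Let $R\ge K$ and $M_0=18R$. Let $m$ satisfy (5), let $c_m$ be the additive function of range $9R$ built from $O_m$ (Lemma 14), and let $\omega_m$ be the cocycle of Lemma 5 on $P_R(X)$. It has values in $\mathbb Z$. Let $m'\ge1$ be arbitrary.

**Step 1.** We evaluate $\omega_m$ on $F_{m'}$. By Proposition 7,
$$\langle\omega_m,(F_{m'})_*[S^2]\rangle=\pm\Big(c_m\big((\tau,w_{m'})\big)+c_m\big((k_{m'}^{-1}\tau,v_{m'})\big)\Big).$$
By Lemma 3(b), Lemma 15 applies to $b=w_{m'}$ with $k=1$, and to $b=v_{m'}$ with $k=k_{m'}$.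

The $H$-syllables of the cyclically reduced word $w_{m'}$ are all $\tilde h^{-1}$. Since neither $\tilde h$ nor $\tilde h^{-1}$ is in $O_m$ (Lemma 2(b)), $\nu_m(w_{m'})=0$ and the first term vanishes.

If $m'=m$, then by Lemma 3(a) each element of $O_m$ occurs once in $v_m$, and no element of $O_m^{-1}$ occurs, so $\nu_m(v_m)=(1,\dots,1)$ and the second term is $\pm1$. If $m'\ne m$, the $H$-syllables of $v_{m'}$ lie in $O_{m'}$, which is disjoint from $O_m$ and $O_m^{-1}$ by Lemma 2(c),(d); so $\nu_m(v_{m'})=0$ and the second term vanishes. Altogether
$$\langle\omega_m,(F_{m'})_*[S^2]\rangle=\pm\delta_{mm'} . \tag{6}$$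

**Step 2 (proof of (A)).** This step lets $R$ grow with $K$ fixed. Given $R\ge K$, choose $m$ satisfying (5) with $M_0=18R$ and take $m'=m$. By (6), $(F_m)_*[S^2]\ne0$ in $H_2(P_R(X))$, so $F_m:S^2\to P_K(X)$ is not null-homotopic in $P_R(X)$. Since $K$ was fixed in advance and $R\ge K$ is arbitrary, no $R$ works for $r=K$ in the definition with $i=2$. So $X$, and by Section 2 also $C_S(G')$, is not large scale $2$-connected, hence not large scale $k$-connected for any $k\ge2$. It is large scale $1$-connected by the known result, since $G$ is finitely presented.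

**Step 3 (proof of (B)).** This step uses all large $m$ at once, for one $R$. Fix $R\ge K$ and a field $\mathbb F$. For all of the infinitely many $m,m'$ that satisfy (5) with $M_0=18R$, (6) holds. Reduce the integral cocycles $\omega_m$ to $\mathbb F$. Pairing a linear relation among the classes $(F_{m'})_*[S^2]\in H_2(P_R(X);\mathbb F)$ with $\omega_m$ gives $\pm$ the $m$-th coefficient, which is therefore $0$. So these classes are linearly independent, and they are images of elements of $\pi_2(P_K(X))$. $\blacksquare$

So the answer to the question is no, and the explicit group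
$$G=\langle B\times B,\ \tau\mid\tau(b,b)\tau^{-1}=(\Phi_1(b),\Phi_2(b)),\ b\in B\rangle,\qquad B=(H_2\times H_3)*\mathbb Z,$$
has a finite classifying space, while $C_S(G')$ is large scale simply connected but not large scale $2$-connected.
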